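# Supercharacters of $V_{-2}(\mathfrak{osp}(m|n))$: why only $m-n$ matters

## 1. The universal algebra, where counting is enough

Let $V=\mathbb C^{m|n}$ be a superspace with even part of dimension $m$ and odd part of even dimension $n$, carrying an even nondegenerate supersymmetric form: $(u,u')=(-1)^{|u||u'|}(u',u)$. The Lie superalgebra $\mathfrak g=\mathfrak{osp}(V)=\mathfrak{osp}(m|n)$ is spanned by the homogeneous $B\in\mathrm{End}\,V$ with $(Bu,u')=-(-1)^{|B||u|}(u,Bu')$. Its even part is $\mathfrak{so}(m)\oplus\mathfrak{sp}(n)$ and its odd part is $\mathbb C^m\otimes\mathbb C^n$. Throughout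
$$p:=m-n=\operatorname{sdim}V,\qquad (A|B)=\tfrac12\,\mathrm{str}_V(AB),\qquad h^\vee=p-2 .$$
On $\mathfrak{so}(m)$ this form is $\frac12\mathrm{tr}$, the standard one (long roots of squared length $2$). On $\mathfrak{sp}(n)$ it is $-\frac12\mathrm{tr}$, which is $-\frac12$ times the standard form. So at level $k=-2$ the subalgebra $\mathfrak{so}(m)$ has level $-2$ and $\mathfrak{sp}(n)$ has level $1$. The value of $h^\vee$ comes from the formula
$$\mathrm{str}_{\mathfrak g}(\mathrm{ad}A\,\mathrm{ad}B)=(p-2)\,\mathrm{str}_V(AB)=2(p-2)(A|B). \tag{1}$$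
To check it, use $\mathfrak g\cong\Lambda^2V$ (super exterior square) and $\mathrm{str}_{\Lambda^2V}(g)=\frac12(\mathrm{str}(g)^2-\mathrm{str}(g^2))$ with $g=e^{xA}$, $A$ even (for the odd part one lets $A$ have Grassmann coefficients). As $\mathrm{str}A=0$, the $x^2$-term is $\frac12\big(p\,\mathrm{str}A^2-2\,\mathrm{str}A^2\big)$, and doubling it gives $\mathrm{str}_{\mathfrak g}(\mathrm{ad}A)^2=(p-2)\mathrm{str}A^2$. Polarize.

Let $V^k(\mathfrak g)$ be the universal affine vertex superalgebra of level $k$ and $V_k(\mathfrak g)$ its simple quotient, with the Sugawara conformal structure ($k\ne-h^\vee$); the generators have weight $1$ and the central charge is $c=k\,\mathrm{sdim}\,\mathfrak g/(k+h^\vee)$. The character and supercharacter are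
$$\mathrm{ch}[W](\tau)=\mathrm{tr}_W\,q^{L(0)-c/24},\qquad \mathrm{sch}[W](\tau)=\mathrm{str}_W\,q^{L(0)-c/24},\qquad q=e^{2\pi i\tau},$$
where the supertrace counts odd vectors with a minus sign. For instance, an even creation operator of weight $j$ contributes a factor $(1-q^j)^{-1}$ to a supercharacter and an odd one contributes $1-q^j$; one of each cancels.

**Proposition 1 (the easy case).** For $k\neq-h^\vee$,
$$\mathrm{sch}[V^k(\mathfrak{osp}(m|n))]=q^{-c/24}\prod_{j\ge1}(1-q^j)^{-p(p-1)/2},\qquad c=\frac{k\,p(p-1)}{2(k+p-2)},$$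
which depends only on $k$ and $p$.

*Proof.* By PBW, $V^k(\mathfrak g)$ is the polynomial superalgebra in letters $a_{-j}$, $a$ in a basis of $\mathfrak g$, $j\ge1$. So the supertrace of $q^{L(0)}$ is $\prod_j(1-q^j)^{-\mathrm{sdim}\,\mathfrak g}$, and
$$\mathrm{sdim}\,\mathfrak g=\tfrac{m(m-1)}2+\tfrac{n(n+1)}2-mn=\tfrac{(m-n)^2-(m-n)}2=\tfrac{p(p-1)}2.\qquad\square$$

For example $\mathfrak{osp}(10|2)$ has superdimension $45+3-20=28=\dim\mathfrak{so}(8)$. So for any level $k\ne-6$ at which the universal algebras of both $\mathfrak{osp}(n+8|n)$ and $\mathfrak{so}(8)$ are simple, $V_k(\mathfrak{osp}(n+8|n))$ and $V_k(\mathfrak{so}(8))$ have the same supercharacter.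

What changes when the universal algebra is not simple? One must then subtract the supertrace of the maximal ideal. Nothing in the count above controls it: the ideal is the radical of an invariant form, and it is not given by a recipe in terms of $V$. The level $-2$ is of this kind, and it is the subject of the following conjecture, stated by Drazen Adamovic and Antun Milas in "On some vertex algebras related to $V_{-1}(\mathfrak{sl}(n))$ and their characters", arXiv:1805.09771 (2018).

**Conjecture.** For every even $n\ge0$, $\ \mathrm{sch}[V_{-2}(\mathfrak{osp}(n+8|n))](\tau)=\mathrm{ch}[V_{-2}(\mathfrak{so}(8))](\tau)$.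

For $n=0$ it is a tautology. We shall prove it for all even $n\geq 0$.

## 2. A constant-term formula, tested in weights one and two

Let $\ell=\lfloor m/2\rfloor$, $r=n/2$. The weights of $V$ are $\pm\epsilon_i$ ($i\le\ell$) and $0$ (if $m$ is odd), which are even, and $\pm\delta_j$ ($j\le r$), which are odd. All have multiplicity one, and $(\epsilon_i|\epsilon_j)=\delta_{ij}=-(\delta_i|\delta_j)$, $(\epsilon_i|\delta_j)=0$. Put $\sigma(\mu)=1$ for an even and $\sigma(\mu)=-1$ for an odd weight $\mu$ of $V$. $\mathrm{CT}_z$ is the constant term in $z$.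

**Theorem A.** Let $m\ge4$, $n\ge0$ even, $p\ne4$, $(m,n)\neq(5,0)$; put $s=\frac{p-8}2$, $c=-\frac{p(p-1)}{p-4}$. Then the supercharacter $\mathrm{str}\,q^{L(0)-c/24}e^{h}$ of $V_{-2}(\mathfrak{osp}(m|n))$ ($h$ in the Cartan subalgebra) equals $q^{-c/24}X$, where
$$X=\mathrm{CT}_z\Big[\tfrac12(1-z^2)(1-z^{-2})\prod_{j\ge1}(1-q^j)^2(1-z^2q^j)^2(1-z^{-2}q^j)^2\,\chi^{(s)}(z)\prod_{\mu\in\mathrm{wt}V}\prod_{j\ge1}\prod_{\pm}(1-e^\mu z^{\pm1}q^{j-\frac12})^{-\sigma(\mu)}\Big] \tag{2}$$
and $\chi^{(s)}(z)=\mathrm{tr}_{V_s(\mathfrak{sl}_2)}q^{L(0)}z^{h}$ ($h$ the coroot; $\chi^{(0)}=1$).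

**Corollary B (the conjecture).** For every even $n\ge0$: $\mathrm{sch}[V_{-2}(\mathfrak{osp}(n+8|n))](\tau)=\mathrm{ch}[V_{-2}(\mathfrak{so}(8))](\tau)$.

*Proof from Theorem A.* The pair $(m,n)=(n+8,n)$ is in the range. Put all $e^\mu=1$, which is legitimate because each $q$-coefficient of $X$ is a Laurent polynomial in the $e^\mu$. The last product becomes $\prod_{j,\pm}(1-z^{\pm1}q^{j-1/2})^{-p}$, so $X$ and $c$ depend only on $p=8$. For $n=0$ there are no odd vectors and $\mathrm{sch}=\mathrm{ch}$. $\square$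

**Corollary C.** In the range of Theorem A, $\mathrm{sch}[V_{-2}(\mathfrak{osp}(m|n))](\tau)$ depends only on $m-n$. If $e^{\epsilon_\ell}=e^{\delta_r}$, the flavored supercharacter of $V_{-2}(\mathfrak{osp}(m|n))$ becomes that of $V_{-2}(\mathfrak{osp}(m-2|n-2))$ (both pairs in the range).

*Proof from Theorem A.* The first claim is the argument just given. For the second, the factors of (2) for $\mu=\pm\epsilon_\ell$ have exponent $-1$ and those for $\mu=\pm\delta_r$ have exponent $+1$, so they cancel; what is left is (2) for $(m-2,n-2)$, with the same $s$ and $c$. $\square$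

**Reading the formula by hand.** Let $E=\mathbb C^2$ be the $\mathfrak{sl}_2$-module with character $z+z^{-1}$. The operation $\mathrm{CT}_z[\frac12(1-z^2)(1-z^{-2})\,\cdot\,]$ takes the character of a finite-dimensional $\mathfrak{sl}_2$-module to the dimension of its invariants. So (2) counts $\mathfrak{sl}_2$-invariants in a space built from letters in $V\otimes E$ of weights $\frac12,\frac32,\dots$, two anticommuting triplets in each weight $1,2,\dots$ counted with a minus sign, and $V_s(\mathfrak{sl}_2)$.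

In weight $1$ the letters give the supersymmetric square of $V\otimes E$, which is $\mathrm{Sym}^2V\otimes\mathrm{Sym}^2E\oplus\Lambda^2V\otimes\Lambda^2E$. Its invariants are $\Lambda^2V\cong\mathfrak g$, and a triplet alone has no invariants. So the $q$-coefficient of $X$ is the supercharacter of $\mathfrak g$, as it must be: the weight-one space of $V_{-2}(\mathfrak g)$ is $\mathfrak g$.

In weight $2$, take $p=8$ (so $s=0$) and all $e^\mu=1$; we may compute with $(m,n)=(8,0)$. Four letters of weight $\frac12$: $\mathrm{Sym}^4(\mathbb C^8\otimes E)$ has as invariants the Schur functor $S_{(2,2)}(\mathbb C^8)$, of dimension $\frac{64\cdot63}{12}=336$. One letter of weight $\frac12$ and one of weight $\frac32$: $64$ invariants. One weight-one triplet letter with two letters of weight $\frac12$: the triplet occurs $\dim\mathrm{Sym}^2\mathbb C^8=36$ times, and there are two triplets, so $-72$. Two weight-one triplet letters: $\Lambda^2(\mathbb C^3\otimes\mathbb C^2)=\Lambda^2\mathbb C^3\otimes\mathrm{Sym}^2\mathbb C^2\oplus\mathrm{Sym}^2\mathbb C^3\otimes\Lambda^2\mathbb C^2$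 has one invariant. The total is $336+64-72+1=329$. The universal algebra has $28+\frac{28\cdot29}2=434$ in weight $2$. So, granting Theorem A, the maximal ideal of $V^{-2}(\mathfrak{so}(8))$ has dimension $434-329=105$ in weight $2$: Proposition 1 really does not apply at $k=-2$.

From now on $(m,n)$ is as in Theorem A and $k=-2$. Then $k+h^\vee=p-4\ne0$, and $\mathfrak g$ is simple.

## 3. Roots, formal series, and the shell

**Roots.** We choose the simple roots $\epsilon_i-\epsilon_{i+1}$ $(i<\ell)$, $\epsilon_\ell-\delta_1$, $\delta_j-\delta_{j+1}$, and $2\delta_r$ ($m$ even) or $\delta_r$ ($m$ odd); for $n=0$ the usual ones of $\mathfrak{so}(m)$. Let $\alpha_1=\epsilon_1-\epsilon_2$. The highest root is $\theta=\epsilon_1+\epsilon_2$; it is even and $(\theta|\theta)=2$. We shall use that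
$$\epsilon_2-\mu\in Q_+:=\sum_{i\ge1}\mathbb Z_{\ge0}\alpha_i\quad\text{for every weight }\mu\ne\epsilon_1\text{ of }V;\qquad\text{in particular }2\epsilon_2\in Q_+. \tag{3}$$
Indeed, if $n>0$, or if $n=0$ and $m$ is odd, the weights form a chain $\epsilon_1,\dots,\epsilon_\ell,\delta_1,\dots,\delta_r,(0),-\delta_r,\dots,-\delta_1,-\epsilon_\ell,\dots,-\epsilon_1$ whose consecutive differences are simple roots. If $n=0$ and $m$ is even, then $\ell\ge3$; the chain runs $\epsilon_1,\dots,\epsilon_{\ell-1}$, then branches to $\pm\epsilon_\ell$ with steps $\epsilon_{\ell-1}\mp\epsilon_\ell$, then rejoins at $-\epsilon_{\ell-1}$ and runs to $-\epsilon_1$. In all cases every weight other than $\epsilon_1$ lies at or below $\epsilon_2$.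

For the affine algebra $\hat{\mathfrak g}$ write $\delta$ (no index) for the imaginary root, $\alpha_0=\delta-\theta$, $\hat Q_+=\sum_{i\ge0}\mathbb Z_{\ge0}\alpha_i$, and $D$ for the derivation with $[D,a_j]=ja_j$, $\langle\delta,D\rangle=1$. The form on weights has $(\delta|\Lambda_0)=1$, $(\delta|\delta)=(\Lambda_0|\Lambda_0)=0$, both orthogonal to $\mathfrak h^*$, and $\hat\rho=\rho+h^\vee\Lambda_0$. Here $(\rho|\epsilon_i)=\frac m2-i-\frac n2=\frac p2-i$ (half the even positive roots minus half the odd ones $\epsilon_i\pm\delta_j$), so $(\rho|\theta)=p-3$ and $(\hat\rho|\alpha_0)=h^\vee-(p-3)=1$. Put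
$$q=e^{-\delta},\qquad t=e^{-\alpha_0}=qe^\theta,\qquad u_i=e^{-\alpha_i}\ (i\ge1).$$

**Rings of series.** We drop the common factor $e^{k\Lambda_0}$. Let $\mathcal E=\mathbb Z[[t,u_1,u_2,\dots]]$, the formal sums of $e^{-\beta}$ with $\beta\in\hat Q_+$, and let $\mathcal P\subset\mathcal E$ be the subring of series whose coefficient at each monomial in the $u_i$ is a polynomial in $t$. For example $1/(1-tu_1)\in\mathcal P$, but $1/(1-t)\notin\mathcal P$. Setting $t=1$ is a ring homomorphism on $\mathcal P$. Two weights of $k\Lambda_0-\hat Q_+$ have the same $u$-monomial exactly when they differ by a multiple of $\alpha_0$; we call a class of weights modulo $\alpha_0$ simply a *class*.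

**The denominator.** The parity $\mathsf p$ of a weight is its total $\delta_j$-content mod $2$; it is $0$ on $\alpha_0$. Put
$$R=\prod_{\alpha\in\hat\Delta_+\text{ even}}(1-e^{-\alpha})^{\mathrm{mult}\,\alpha}\Big/\prod_{\alpha\in\hat\Delta_+\text{ odd}}(1-e^{-\alpha}),\qquad\text{so that}\quad\mathrm{sch}\,M(\nu)=(-1)^{\mathsf p(\nu)}e^\nu/R$$
for the Verma module $M(\nu)$ with parity given by weight. Write $R=(1-t)P$.

A root has the form $\alpha+j\delta=j\alpha_0+(\alpha+j\theta)$ with $\alpha\in\Delta\cup\{0\}$, so its coefficients $(m_i)_{i\ge1}$ are those of $\alpha+j\theta$, and $m_0=j$. For fixed $(m_i)_{i\ge1}$ only finitely many $j$ occur. If $(m_i)_{i\ge1}=0$ then $\alpha=-j\theta$, so the only such positive root is $\alpha_0$. Hence each factor of $P$ is $(1-t^{m_0}U)^{\pm1}$ with $U$ a nontrivial $u$-monomial, and each $U$ occurs finitely often: $P,P^{-1}\in\mathcal P$.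

The reflection $s_0$ in $\alpha_0$ maps $\alpha+j\delta$ to $s_\theta\alpha+(j+(\alpha|\theta))\delta$, again a root, of the same parity and multiplicity. It changes only the coefficient $m_0$, so it permutes $\hat\Delta_+\setminus\{\alpha_0\}$ (a root with some positive coefficient is positive). Hence $P$ is $s_0$-invariant.

**Definition (shell).** $\mathrm{Sh}=\{\nu\in k\Lambda_0-\hat Q_+:(\nu|\nu+2\hat\rho)=0\}$, and $\mathcal S\subset\mathcal E$ is the set of series supported on $\mathrm{Sh}$.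

For a $u$-monomial $U=\prod u_i^{m_i}$ put $\mu_U=k\Lambda_0-\sum_{i\ge1}m_i\alpha_i$ and $c_U=\langle\mu_U,\alpha_0^\vee\rangle=(\mu_U|\alpha_0)\in\mathbb Z$. For $\nu=\mu_U-m_0\alpha_0$,
$$(\nu|\nu+2\hat\rho)=(\mu_U|\mu_U+2\hat\rho)-2m_0(c_U+1)+2m_0^2, \tag{4}$$
so for given $U$ there are at most two solutions $m_0$, with sum $c_U+1$. In particular $\mathcal S\subset\mathcal P$. Examples: for $U=1$ the equation is $2m_0^2+2m_0=0$ with roots $0,-1$, so only $k\Lambda_0$ is in the shell. For $U=u_1$ we have $c_U=-2$ (as $(\alpha_1|\theta)=0$) and $(\mu_U|\mu_U+2\hat\rho)=2-2=0$, so again the roots are $0,-1$, and $k\Lambda_0-\alpha_1$ is in the shell.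

**Definition (class $\mathcal O'$).** It consists of the level $k$ $\hat{\mathfrak g}$-modules, with $D$ acting, that have weights in $k\Lambda_0-\hat Q_+$, finite-dimensional weight spaces and parity given by weight. Here $\Omega:=L_0^{\mathfrak g}+D$ ($L^{\mathfrak g}$ the Sugawara operators) commutes with $\hat{\mathfrak g}$. On a highest weight module with highest weight $\nu$ it is the scalar $(\nu|\nu+2\hat\rho)/2(k+h^\vee)$: the $L_0^{\mathfrak g}$-eigenvalue of the highest weight vector is $(\bar\nu|\bar\nu+2\rho)/2(k+h^\vee)$, where $\bar\nu=\nu|_{\mathfrak h}$, and $(\nu|\nu+2\hat\rho)=(\bar\nu|\bar\nu+2\rho)+2(k+h^\vee)\langle\nu,D\rangle$.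

The height of $k\Lambda_0-\sum m_i\alpha_i$ is $\sum_{i\ge0}m_i$, and $T_N$ is the finite set of weights of $k\Lambda_0-\hat Q_+$ of height $\le N$.

**Lemma 2.** Every $M\in\mathcal O'$ has, for each $N$, a finite filtration whose factors are either $L(\nu)$ with $\nu\in T_N$, or have no weights in $T_N$. The number $[M:L(\nu)]$ of factors $L(\nu)$ depends only on $M$ and $\nu$, and $\mathrm{ch}M=\sum_\nu[M:L(\nu)]\,\mathrm{ch}L(\nu)$.

*Proof.* Induct on $\sum_{\nu\in T_N}\dim M_\nu$; if it is $0$ there is nothing to do. Otherwise choose a weight $\nu\in T_N$ of $M$ of minimal height and $0\ne v\in M_\nu$. Raising operators lower the height, so $v$ is singular, and $U(\hat{\mathfrak g})v=:F$ is a highest weight module with maximal proper submodule $\bar F$ and $F/\bar F=L(\nu)$. The modules $\bar F$ and $M/F$ have smaller sums; combine their filtrations. The restriction of $\mathrm{ch}M$ to $T_N$ is $\sum_{\nu\in T_N}n_\nu\,\mathrm{ch}L(\nu)|_{T_N}$, which determines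 the $n_\nu$ because the $\mathrm{ch}L(\nu)|_{T_N}$ are unitriangular with respect to height. For $N<N'$, restricting to $T_N$ kills the $L(\nu)$ with $\nu\notin T_N$, so $n_\nu$ does not depend on $N$. $\square$

**Lemma 3.** If $M\in\mathcal O'$ and $\Omega$ is locally nilpotent on $M$, then $R\,\mathrm{sch}M\in\mathcal S$.

*Proof.* If $[M:L(\nu)]\ne0$ then the scalar $\Omega$ on $L(\nu)$ is nilpotent, hence $0$, so $\nu\in\mathrm{Sh}$. For $\nu\in\mathrm{Sh}$ we have $\Omega=0$ on $M(\nu)$, so all $L(\nu')$ with $[M(\nu):L(\nu')]\ne0$ have $\nu'\in\mathrm{Sh}$. The matrix $[M(\nu):L(\nu')]_{\nu,\nu'\in\mathrm{Sh}}$ is unitriangular, and between two given weights there are finitely many others, so it can be inverted: $\mathrm{ch}L(\nu)$ is an integer combination of $\mathrm{ch}M(\nu')$ with $\nu'\in\mathrm{Sh}$, $\nu'\le\nu$. Insert this in Lemma 2, put in the signs $(-1)^{\mathsf p}$, and multiply by $R$. At each $\nu'$ only the finitely many $\nu\in k\Lambda_0-\hat Q_+$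 with $\nu\ge\nu'$ contribute. $\square$

Applied to $V_{-2}(\mathfrak g)=L(k\Lambda_0)$, where $\Omega=0$ and $D=-L(0)$, this gives $R\,\mathrm{sch}V_{-2}(\mathfrak g)\in\mathcal S$. (Until Section 11, $\mathrm{sch}$ is taken with $q^{L(0)}$.) Also $\mathrm{sch}V_{-2}(\mathfrak g)$ is $s_\theta$-invariant, since $\mathfrak{so}(m)$ acts locally finitely and $s_\theta$ preserves parity.

## 4. Minimal reduction keeps the value at $t=1$ and loses the rest

The sensible first approach is to find a functor that makes $V_{-2}(\mathfrak g)$ small. Let $x=\theta/2$, regarded in $\mathfrak h$, so $\theta(x)=1$. The eigenvalues of $\mathrm{ad}\,x$ give $\mathfrak g=\mathfrak g_{-1}\oplus\mathfrak g_{-1/2}\oplus\mathfrak g_0\oplus\mathfrak g_{1/2}\oplus\mathfrak g_1$ with $\mathfrak g_{\pm1}=\mathbb Ce_{\pm\theta}$ and $\mathfrak g_0=\mathbb Cx\oplus\mathfrak g^\natural$, an orthogonal sum. Let $\mathfrak h^f=\ker\theta\subset\mathfrak h$, let $H=H^0_{f_\theta}$ be the minimal quantum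 reduction functor, and $W^k=H(V^k(\mathfrak g))$. For $\mathfrak{sl}_2$, where $\mathfrak g^\natural=0=\mathfrak g_{\pm1/2}$, $W^k$ is the universal Virasoro vertex algebra with $c=\frac{3k}{k+2}-6k-2$. In our case write $V'=\mathbb C^{m-4|n}$, the span of the weight vectors of $V$ of weights other than $\pm\epsilon_1,\pm\epsilon_2$; then
$$\mathfrak g^\natural=\mathfrak{sl}_2\oplus\mathfrak{osp}(V')\quad(\mathfrak{sl}_2\text{ has root }\alpha_1),\qquad\mathfrak g_{\pm1/2}\cong\mathbb C^2\otimes V' .$$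

We use the following results.

From Kac–Roan–Wakimoto (*Comm. Math. Phys.* 241 (2003)) and Kac–Wakimoto (*Adv. Math.* 185 (2004)): $W^k$ ($k\neq-h^\vee$) is strongly generated by its conformal vector $\omega$, primary $J^a$ ($a\in\mathfrak g^\natural$, weight $1$, parity of $a$) and primary $G^u$ ($u\in\mathfrak g_{-1/2}$, weight $\frac32$, parity of $u$), with $[J^a{}_\lambda G^u]=G^{[a,u]}$ and
$$[J^a{}_\lambda J^b]=J^{[a,b]}+\lambda\big((k+\tfrac{h^\vee}2)(a|b)-\tfrac14\kappa_{\mathfrak g_0}(a,b)\big),\qquad c(W^k)=\tfrac{k\,\mathrm{sdim}\,\mathfrak g}{k+h^\vee}-6k+h^\vee-4, \tag{5}$$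
where $\kappa_{\mathfrak g_0}$ is the Killing form of $\mathfrak g_0$.

From Arakawa (*Duke Math. J.* 130 (2005), 435–478), for any $k$, on the category $\mathcal O_k$ of $\hat{\mathfrak g}$-modules of level $k$:

* (A1) $H^i_{f_\theta}(M)=0$ for $i\neq0$, so $H$ is exact.
* (A2) $H(M(\nu))$ is the Verma module of $W^k$ whose highest weight is $\nu|_{\mathfrak h^f}$ together with the $L_0^W$-eigenvalue $\frac{(\nu|\nu+2\hat\rho)}{2(k+h^\vee)}-\langle\nu,x+D\rangle$. It has the PBW basis in $J^a_{-j}$ ($j\ge1$), $J^a_0$ ($a\in\mathfrak n^\natural_-$), $L_{-j}$ ($j\ge1$), $G^u_{-\rho}$ ($\rho\in\frac12+\mathbb Z_{\ge0}$).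
* (A3) $H(L(\nu))$ is irreducible if $\langle\nu,\alpha_0^\vee\rangle\notin\mathbb Z_{\ge0}$, and $0$ otherwise.

In Sections 6 and 7 we shall see that $H(V_{-2}(\mathfrak g))=V_s(\mathfrak{sl}_2)$ and deduce $(R\,\mathrm{sch}V_{-2}(\mathfrak g))|_{t=1}$. This already depends on $(m,n)$ in a transparent way. Why is it not the end?

Because reduction cannot distinguish weights that differ by multiples of $\alpha_0$. Suppose $c=\langle\nu,\alpha_0^\vee\rangle\in\mathbb Z_{\ge0}$. In $M(\nu)$ the vector $f_0^{c+1}v_\nu$ is singular and generates a copy of $M(\nu')$, $\nu'=\nu-(c+1)\alpha_0$ (order the PBW basis with the even element $f_0$ last). The quotient $N=M(\nu)/M(\nu')$ is a nonzero module with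
$$R\,\mathrm{sch}N=(-1)^{\mathsf p(\nu)}(e^\nu-e^{\nu'}),\qquad (R\,\mathrm{sch}N)|_{t=1}=0 .$$
Moreover $\nu'+\hat\rho=s_0(\nu+\hat\rho)$, so $(\nu'|\nu'+2\hat\rho)=(\nu|\nu+2\hat\rho)$, and $\alpha_0$ vanishes on $\mathfrak h^f$ and on $x+D$. By (A2) the modules $H(M(\nu))$ and $H(M(\nu'))$ have the same graded dimensions, so $H(N)=0$ by exactness. A whole module has become invisible, and membership in the shell does not exclude it. The approach stops exactly here: knowing $(RY)|_{t=1}$ for a series $Y$ with $RY\in\mathcal S$ leaves $RY$ undetermined up to combinations of $e^\nu-e^{\nu'}$.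

## 5. Three conditions that force a series to vanish at negative level

The way past this point is to notice that the leftover ambiguity $e^\nu-e^{\nu'}$ is $s_0$-antisymmetric, so the corresponding part of $Y$ is $s_0$-symmetric. Supercharacters of modules like $V_{-2}(\mathfrak g)$ are also $s_\theta$-symmetric. Together $s_0$ and $s_\theta$ generate translations, and a translation-invariant series cannot have its weights bounded above when the level is negative.

**Lemma 4 (uniqueness).** Let $Y=\sum_\mu y(\mu)e^\mu\in\mathcal E$ satisfy (i) $RY\in\mathcal S$; (ii) $y(s_\theta\mu)=y(\mu)$ for all $\mu$; (iii) $(RY)|_{t=1}=0$. Then $Y=0$.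

*Proof.* Here the factor $e^{k\Lambda_0}$ is restored, so $y$ is a function on weights of level $k$ that vanishes outside $k\Lambda_0-\hat Q_+$.

**Step 1.** This step shows $y(s_0\mu)=y(\mu)$. Let $N_U(t)$ be the coefficient of the $u$-monomial $U$ in $RY$. By (i) and (4) it involves at most two powers of $t$, with exponents summing to $c_U+1$; by (iii) it vanishes at $t=1$. So $N_U=n\,(t^a-t^{c_U+1-a})$ for some integers $n,a$ (possibly $N_U=0$). Then $Z_U=N_U/(1-t)$ is a Laurent polynomial, and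
$$t^{c_U}Z_U(t^{-1})=n\,\frac{t^{c_U-a}-t^{a-1}}{1-t^{-1}}=n\,\frac{t^{c_U+1-a}-t^{a}}{t-1}=Z_U(t).$$
Since $s_0(\mu_U-a\alpha_0)=\mu_U-(c_U-a)\alpha_0$, this says that $Z=RY/(1-t)=PY$ is $s_0$-invariant. Here $s_0$ acts on series in the $u_i$ with coefficients in $\mathbb Z[t^{\pm1}]$, sending each $u$-monomial to itself times a power of $t$, and $t$ to $t^{-1}$. As $P$ is $s_0$-invariant, so is $Y=ZP^{-1}$.

**Step 2.** This step turns the two symmetries into translations. One computes $(s_\theta\mu|\alpha_0)=k+(\mu|\theta)$, hence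
$$s_0s_\theta\mu=\mu-(\mu|\theta)\theta-(k+(\mu|\theta))(\delta-\theta)=\mu+k\theta-\big((\mu|\theta)+k\big)\delta .$$
Iterating (the $\delta$-coefficients add up as $a(\mu|\theta)+a^2k+(\mu|\theta)+2ak+k=(a+1)(\mu|\theta)+(a+1)^2k$), the powers of $s_0s_\theta$ are
$$t_{a\theta}(\mu)=\mu+ak\theta-\big(a(\mu|\theta)+a^2k\big)\delta,\qquad a\in\mathbb Z,$$
and $y$ is invariant under all of them.

**Step 3.** This step uses $k<0$. The coefficient of $-\delta$ in a weight $k\Lambda_0-\sum m_i\alpha_i$ is $m_0\ge0$. Suppose $y(\mu)\ne0$ and let $j$ be the coefficient of $-\delta$ in $\mu$. Then $y(t_{a\theta}\mu)\ne0$ for all $a$, but the coefficient of $-\delta$ in $t_{a\theta}\mu$ is $j+a(\mu|\theta)+a^2k$, which tends to $-\infty$ as $a\to\infty$ because $k=-2$. This is a contradiction. $\square$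

So the task is now: compute $(R\,\mathrm{sch}V_{-2}(\mathfrak g))|_{t=1}$, and exhibit a series $X$ with the same value at $t=1$ that satisfies (i) and (ii). Then $Y=\mathrm{sch}V_{-2}(\mathfrak g)-X$ vanishes.

## 6. The reduction of $V_{-2}(\mathfrak g)$ collapses to $V_s(\mathfrak{sl}_2)$

**The numbers at $k=-2$.** On $\mathfrak{osp}(V')$, formula (1) for $V'$ (with $\mathrm{sdim}V'=p-4$) gives $\kappa_{\mathfrak g_0}=(p-6)\mathrm{str}_{V'}=2(p-6)(\cdot|\cdot)$, so by (5) its level in $W^{-2}$ is $-2+\frac{p-2}2-\frac{p-6}2=0$. On $\mathfrak{sl}_2$, $\kappa_{\mathfrak g_0}=4(\cdot|\cdot)$, so its level is $-2+\frac{p-2}2-1=\frac{p-8}2=s$. Finally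
$$c(W^{-2})=-\frac{p(p-1)}{p-4}+p+6=\frac{-p(p-1)+(p+6)(p-4)}{p-4}=\frac{3(p-8)}{p-4}=\frac{3s}{s+2}, \tag{6}$$
the Sugawara central charge of $\mathfrak{sl}_2$ at level $s$ (note $s+2=\frac{p-4}2\ne0$). These coincidences suggest that everything except $\mathfrak{sl}_2$ dies. The following criterion makes that rigorous. For $a$ of weight $h$ write $a_\rho=a_{(\rho+h-1)}$, which lowers the weight by $\rho$; put $a_\rho=0$ if $\rho\notin h+\mathbb Z$. A vector $u$ is quasi-primary if $L_1u=0$.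

**Lemma 5.** Let $W$ be a $\frac12\mathbb Z_{\ge0}$-graded conformal vertex superalgebra with finite-dimensional graded pieces, $W_0=\mathbb C1$, $L_1W_1=0$. Let $a\in W_h$ ($h>0$) be quasi-primary with $a_hu=0$ for all quasi-primary $u\in W_h$. Then $a$ lies in the maximal ideal.

*Proof.* **Step 1.** This step reduces the claim to $a_\rho u=0$ for all $u\in W_\rho$, $\rho\ge0$. The ideal generated by $a$ is $\mathrm{span}\{u_{(j)}a\}$. If $u\in W_\rho$ and $u_{(j)}a$ has weight $0$, then $j=\rho+h-1$, and by skew-symmetry $u_{(j)}a$ is, up to sign, $a_{(j)}u$ plus derivatives of vectors of negative weight, i.e. $\pm a_\rho u$. If all these vanish, the ideal (which is graded, being $L_0$-stable) meets $W_0=\mathbb C1$ in $0$, so it is proper.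

**Step 2.** This step decomposes $W_\rho$ for $\rho>0$: $W_\rho=L_{-1}W_{\rho-1}+\ker L_1|_{W_\rho}$, and $L_1L_{-1}$ is invertible on $W_\rho$ with positive eigenvalues. On $W_\rho$ we have $L_1L_{-1}=L_{-1}L_1+2\rho$. If $\rho\le1$ then $L_1W_\rho=0$ and both claims are clear. If $\rho>1$, the nonzero eigenvalues of $L_{-1}L_1$ on $W_\rho$ are those of $L_1L_{-1}$ on $W_{\rho-1}$, positive by induction; so $L_1L_{-1}$ has positive eigenvalues on $W_\rho$. Given $u\in W_\rho$, choose $u'\in W_{\rho-1}$ with $L_1L_{-1}u'=L_1u$; then $u-L_{-1}u'\in\ker L_1$.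

**Step 3.** This step proves $a_\rho u=0$ for $u\in W_\rho$ by induction on $\rho$. For $\rho=0$, $a_01=0$ since $a_{(j)}1=0$ for $j\ge0$. Let $\rho>0$; since $a$ is quasi-primary, $[L_i,a_\rho]=((h-1)i-\rho)a_{\rho+i}$ for $i=\pm1$. If $u=L_{-1}u'$, then
$$a_\rho L_{-1}u'=L_{-1}a_\rho u'+(h-1+\rho)a_{\rho-1}u' .$$
The first term is $0$ because $a_\rho u'$ has weight $-1$; the second is $0$ by induction. If $L_1u=0$, then $a_{\rho-1}u\in W_1$, so $0=L_1a_{\rho-1}u=(h-\rho)a_\rho u$. So $a_\rho u=0$ unless $\rho=h$, where it vanishes by hypothesis. By Step 2 these two cases suffice. $\square$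

**Lemma 6.** $H(V_{-2}(\mathfrak g))\cong V_s(\mathfrak{sl}_2)$, with $\mathfrak{sl}_2$ the subalgebra of root $\alpha_1$ and $L_0^W=L_0^{\mathfrak{sl}_2}$.

*Proof.* **Step 1.** This step identifies $H(V_{-2}(\mathfrak g))$ as the simple quotient of $W^k$. We have $V_{-2}(\mathfrak g)=L(k\Lambda_0)$ and $\langle k\Lambda_0,\alpha_0^\vee\rangle=-2$. By (A1) and (A3), $H(V_{-2}(\mathfrak g))$ is an irreducible quotient of $H(V^k(\mathfrak g))=W^k$. Submodules of the adjoint module are $L_{-1}$-stable, hence ideals, so the quotient is $W^k/I$ with $I$ the maximal ideal. By strong generation, $W^k$ satisfies the hypotheses of Lemma 5: $W^k_0=\mathbb C1$, and $W_1^k$ is spanned by the primary $J^a$.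

**Step 2.** This step kills $\mathfrak{osp}(V')$ and the $G^u$. For $a\in\mathfrak{osp}(V')$ we have $J^a_{(1)}W_1^k=0$: the level of $\mathfrak{osp}(V')$ is $0$, and $\mathfrak{sl}_2\perp\mathfrak{osp}(V')$ for both forms in (5). By Lemma 5 with $h=1$, $J^a\in I$. Hence $G^{[a,u]}=J^a_{(0)}G^u\in I$. In our range $V'\ne0$ (as $p\ne4$) and $V'\ne\mathbb C^{1|0}$ (as $(m,n)\ne(5,0)$), so $\mathfrak{osp}(V')V'=V'$: a vector of nonzero weight is in the image of the Cartan subalgebra, and a zero weight vector (when $m$ is odd) is in the image of a root vector, since then $m-4\ge3$ or $n\ge2$. So all $G^u\in I$.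

**Step 3.** This step removes the rest of the Virasoro field. Let $W'$ be the quotient of $W^k$ by the ideal generated by these $J^a$ and $G^u$. It is strongly generated by $J^a$ ($a\in\mathfrak{sl}_2$) and $\omega$, and $W'_0=\mathbb C1$ since $I$ is proper. Let $\omega^c=\omega-\omega_{\mathfrak{sl}_2}$, with modes $L_i^c$. It is quasi-primary: $L_1\omega=0$, and $L_1\sum J_{-1}^aJ^{a'}_{-1}1=\sum J^a_0J^{a'}_{-1}1=0$ for dual bases, by antisymmetry of the bracket. Its modes commute with those of the $J^a$. So $L_2^c$ kills $J^a_{-1}J^b_{-1}1$ and $J^a_{-2}1$, and $L_2^c\omega^c=\frac12\big(c(W^k)-\frac{3s}{s+2}\big)1=0$ by (6). These vectors span $W_2'$. By Lemma 5 with $h=2$, $\omega^c$ lies in the maximal ideal of $W'$. So the simple vertex superalgebra $W^k/I$ is generated by $\widehat{\mathfrak{sl}}_2$-currents of level $s$, with $\omega=\omega_{\mathfrak{sl}_2}$; being simple, it is $V_s(\mathfrak{sl}_2)$. $\square$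

For $p=8$ we have $s=0$ and $V_0(\mathfrak{sl}_2)=\mathbb C$: the whole reduction is one-dimensional.

## 7. The numerator of $V_{-2}(\mathfrak g)$ at $t=1$

**Variables.** Write $e^{\epsilon_1}=q^{-1/2}\tau w$, $e^{\epsilon_2}=q^{-1/2}\tau w^{-1}$ (this $\tau$ is a formal variable). Then $t=\tau^2$ and $e^{\alpha_1}=w^2$. A weight with $e^\nu=e^{k\Lambda_0}q^je^{a\epsilon_1+b\epsilon_2+\gamma}$ ($\gamma$ in the span of the other $\epsilon_i,\delta_j$) becomes $q^{j-\frac{a+b}2}\tau^{a+b}w^{a-b}e^\gamma$. Setting $\tau=1$ keeps exactly the class of $\nu$: if two weights have equal $a-b$, $\gamma$ and $j-\frac{a+b}2$, then $a,b,j$ all change by the same integer, and the difference is a multiple of $\alpha_0$. The $q$-exponent is $-\langle\nu,x+D\rangle$, and the rest is $\nu|_{\mathfrak h^f}$.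

So for a $W^k$-module $M'$ let $M'_\xi$ be the generalized eigenspaces for $(\mathfrak h^f,L_0^W)$, indexed by such classes $\xi$, and put $\mathrm{sch}M'=\sum_\xi(-1)^{\mathsf p(\xi)}\dim M'_\xi\,e^\xi$. If $\nu\in\mathrm{Sh}$, the $L_0^W$-eigenvalue in (A2) is $-\langle\nu,x+D\rangle$. The generators $J^a$ for the Cartan part of $\mathfrak g^\natural$ number $\mathrm{rk}\,\mathfrak g-1$, and with $L$ they contribute $\prod_j(1-q^j)^{-\mathrm{rk}\,\mathfrak g}$; the $G^u_{-\rho}$ have classes $q^\rho e^\mu w^{\pm1}$. So (A2) gives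
$$\mathrm{sch}H(M(\nu))=(-1)^{\mathsf p(\nu)}e^\nu|_{t=1}K,\qquad K^{-1}=\prod_{j\ge1}(1-q^j)^{\mathrm{rk}\,\mathfrak g}\cdot D_0\cdot\prod_{j\ge1}\prod_{\mu\in\mathrm{wt}V'}\prod_\pm(1-q^{j-\frac12}e^\mu w^{\pm1})^{\sigma(\mu)}, \tag{7}$$
where $D_0$ is the product of $(1-e^{-\alpha})^{\pm1}$ ($+$ even, $-$ odd) over the positive affine roots $\alpha=\bar\alpha+j\delta$ with $\bar\alpha$ a root of $\mathfrak g^\natural$.

**The denominator at $t=1$.** $P|_{t=1}$ has the following factors, from the positive affine roots $\ne\alpha_0$: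

* imaginary roots: $\prod_{j\ge1}(1-q^j)^{\mathrm{rk}\,\mathfrak g}$;
* $j\delta-\theta$ ($j\ge2$) and $j\delta+\theta$ ($j\ge0$): $e^{-(j\delta-\theta)}=q^{j-1}t$ and $e^{-(j\delta+\theta)}=q^{j+1}t^{-1}$, giving $\prod_{j\ge1}(1-q^j)^2$;
* $j\delta-(\epsilon_{1,2}+\mu)$ ($j\ge1$) and $j\delta+(\epsilon_{1,2}+\mu)$ ($j\ge0$), $\mu\in\mathrm{wt}V'$: at $t=1$ they give $q^{j-\frac12}w^{\pm1}e^\mu$ ($j\ge1$) and $q^{j+\frac12}w^{\mp1}e^{-\mu}$ ($j\ge0$); since $\mathrm{wt}V'=-\mathrm{wt}V'$, the total is $\prod_{j\ge1,\mu,\pm}(1-q^{j-\frac12}e^\mu w^{\pm1})^{2\sigma(\mu)}$;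
* roots of $\mathfrak g^\natural$: $D_0$.

Hence
$$P|_{t=1}=\prod_{j\ge1}(1-q^j)^{\mathrm{rk}\,\mathfrak g+2}\,D_0\prod_{j,\mu,\pm}(1-q^{j-\frac12}e^\mu w^{\pm1})^{2\sigma(\mu)}. \tag{8}$$
Each factor of $K^{\pm1}$ is one of these, so it has the form $(1-\text{nontrivial monomial in the }u_i)^{\pm1}$; for example $q|_{t=1}=e^{-\theta}$. Hence $K^{\pm1}\in\mathbb Z[[u_1,u_2,\dots]]$.

**Lemma 7.** $\big(R\,\mathrm{sch}V_{-2}(\mathfrak g)\big)|_{t=1}=K^{-1}\chi^{(s)}(w)$.

*Proof.* We must apply $H$ to an infinite combination of Verma modules, and the point is that for each class only finitely many terms matter. Fix a class $\xi$, and let $\Lambda_\xi$ be the set of $\nu\in\mathrm{Sh}$ whose class lies in $\xi+\sum_{i\ge1}\mathbb Z_{\ge0}\alpha_i$. It is finite, since only finitely many $(m_i)_{i\ge1}$ occur, each with at most two $m_0$. If $\kappa\in\Lambda_\xi$, $\nu\in\mathrm{Sh}$ and $\nu\ge\kappa$, then $\nu\in\Lambda_\xi$. If $F$ is a quotient of $M(\nu)$, $\nu\in\mathrm{Sh}$,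 then $H(F)$ is a quotient of $H(M(\nu))$; so by (A2) and (7), whose factors are in nontrivial $u$-monomials, $\dim H(F)_\xi<\infty$, and $H(F)_\xi\ne0$ implies $\nu\in\Lambda_\xi$. Let $\mathcal O''\subset\mathcal O'$ be the modules with $\Omega=0$.

**Step 1.** This step shows that parts far down do not matter: *if $M_1\in\mathcal O''$ has no weights in $\Lambda_\xi$, then $H(M_1)_\xi=0$.* Let $M_1^{(e)}$ be the submodule generated by the weight spaces of height $\le e$. The quotient $M_1^{(e)}/M_1^{(e-1)}$ has no weights of height $<e$ and is generated by its finite-dimensional part of height $e$, which consists of singular vectors. So it has a finite filtration by highest weight modules; their highest weights are weights of $M_1$, and lie in $\mathrm{Sh}$ because $\Omega=0$, hence in $\mathrm{Sh}\setminus\Lambda_\xi$. By exactness each $H(M_1^{(e)})$ is a sum of generalized eigenspaces with classes $\ne\xi$. The complex computing $H$ is the tensor product of the module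 with a fixed space, so cohomology commutes with the union $M_1=\bigcup_eM_1^{(e)}$, and $H(M_1)_\xi=0$.

**Step 2.** This step makes $\dim H(\cdot)_\xi$ additive: *for $M\in\mathcal O''$, $\dim H(M)_\xi=\sum_{\kappa\in\Lambda_\xi}[M:L(\kappa)]\dim H(L(\kappa))_\xi$.* Apply Lemma 2 with $N$ such that $\Lambda_\xi\subset T_N$. The factors without weights in $T_N$ contribute $0$ by Step 1. The factors $L(\kappa)$ have $\kappa\in\mathrm{Sh}$, and those with $\kappa\notin\Lambda_\xi$ contribute $0$. Use exactness.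

**Step 3.** This step passes to $V_{-2}(\mathfrak g)$. By the inversion in the proof of Lemma 3, $\mathrm{ch}V_{-2}(\mathfrak g)=\sum_{\nu\in\mathrm{Sh}}c_\nu\,\mathrm{ch}M(\nu)$ with $\sum_\nu c_\nu[M(\nu):L(\kappa)]=1$ if $\kappa=k\Lambda_0$ and $0$ for other $\kappa\in\mathrm{Sh}$. For $\kappa\in\Lambda_\xi$ only $\nu\ge\kappa$ occur in the last sum, so $\nu\in\Lambda_\xi$. By Step 2,
$$\sum_{\nu\in\Lambda_\xi}c_\nu\dim H(M(\nu))_\xi=\sum_{\kappa\in\Lambda_\xi}\Big(\sum_\nu c_\nu[M(\nu):L(\kappa)]\Big)\dim H(L(\kappa))_\xi=\dim H(V_{-2}(\mathfrak g))_\xi ,$$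
all sums being finite (if $k\Lambda_0\notin\Lambda_\xi$, both ends are $0$). Multiply by $(-1)^{\mathsf p(\xi)}e^\xi$ and sum over $\xi$. Since $R\,\mathrm{sch}V_{-2}(\mathfrak g)=\sum_\nu c_\nu(-1)^{\mathsf p(\nu)}e^\nu$, (7) gives $\mathrm{sch}H(V_{-2}(\mathfrak g))=K\cdot(R\,\mathrm{sch}V_{-2}(\mathfrak g))|_{t=1}$. By Lemma 6 the left side is $\chi^{(s)}(w)$: its classes have no $\delta_j$-content, and $e^{\alpha_1}=w^2$. $\square$

## 8. Free fields carrying $\mathfrak{osp}(V)$ and $\mathfrak{sl}_2$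

We now look for a module-theoretic meaning of $X$. The letters $e^\mu z^{\pm1}q^{j-1/2}$ in (2) are the creation operators of free fields on $V\otimes E$.

**Conventions.** $[a_\lambda b]=\sum_{j\ge0}\frac{\lambda^j}{j!}a_{(j)}b$. We use skew-symmetry $[b_\lambda a]=-(-1)^{|a||b|}[a_{-\lambda-\partial}b]$ and the Wick formula $[a_\lambda:\!bc\!:]=:\![a_\lambda b]c\!:+(-1)^{|a||b|}:\!b[a_\lambda c]\!:+\int_0^\lambda[[a_\lambda b]_\mu c]\,d\mu$.

**The algebra $A$.** Let $E=\mathbb C^2$ with symplectic form $\langle e_+,e_-\rangle=1$ and $U=V\otimes E\ni v^e:=v\otimes e$ (parity of $v$), with form $\langle v^e,w^f\rangle=(v,w)\langle e,f\rangle$, so $\langle u,y\rangle=-(-1)^{|u||y|}\langle y,u\rangle$. Let $A$ be the vertex superalgebra generated by fields $u\in U$ with $[u_\lambda y]=\langle u,y\rangle$ (bosons for $V_{\bar0}$, fermions for $V_{\bar1}$), with the conformal vector $\omega_A$ for which every $u\in U$ is primary of weight $\frac12$. Then $A_0=\mathbb C1$,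 $A_{1/2}=U$, and $A$ is the polynomial superalgebra in the creation operators $u_{-\rho}$, $\rho\in\frac12+\mathbb Z_{\ge0}$. Write $v^\pm=v^{e_\pm}$.

For $x,y,u\in U$, Wick gives $[u_\lambda:\!xy\!:]=\langle u,x\rangle y+(-1)^{|u||x|}x\langle u,y\rangle$. Apply skew-symmetry, and use that $\langle u,x\rangle\ne0$ forces $|u|=|x|$:
$$[:\!xy\!:{}_\lambda u]=x\langle y,u\rangle+(-1)^{|x||y|}y\langle x,u\rangle . \tag{9}$$
Let $B$ be a linear map of $U$ with $\langle Bu,y\rangle=-(-1)^{|B||u|}\langle u,By\rangle$, and take bases with $\langle u^i,u_j\rangle=\delta_{ij}$. Then $u=\sum u_i\langle u^i,u\rangle=-\sum(-1)^{|i|}u^i\langle u_i,u\rangle$. The element $K_B=\frac12\sum_i:\!(Bu_i)u^i\!:$ satisfies $[K_B{}_\lambda u]=Bu$, because (9) gives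
$$\tfrac12\sum_i(Bu_i)\langle u^i,u\rangle+\tfrac12\sum_i(-1)^{(|B|+|i|)|i|}u^i\langle Bu_i,u\rangle=\tfrac12Bu-\tfrac12\sum_i(-1)^{|i|}u^i\langle u_i,Bu\rangle=Bu .$$
It is the unique element of $A_1$ (all of whose elements are quadratic) with this property: a quadratic element killed by all $u_{(0)}$ is $0$. For even $B$, Wick gives
$$[K_B{}_\lambda:\!xy\!:]=:\!(Bx)y\!:+:\!x(By)\!:+\lambda\langle Bx,y\rangle , \tag{10}$$
and for odd $B$ the same with a sign $(-1)^{|x|}$ in the second term. So $K_{B(0)}K_{B'}$ is quadratic and its zero mode acts on $U$ as $[B,B']$; by uniqueness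
$$[K_B{}_\lambda K_{B'}]=K_{[B,B']}+\lambda\beta(B,B'),$$
with $\beta$ even and invariant (apply $K_{B(1)}K_{B'(0)}=\pm K_{B'(0)}K_{B(1)}+K_{[B,B'](1)}$ to $K_{B''}$; the first term gives $0$, as a zero mode kills scalars).

Both $\mathfrak g=\mathfrak{osp}(V)$ and $\mathfrak{sl}_2=\mathfrak{sp}(E)$ act on $U$ preserving the form. We get currents $K_B$ ($B\in\mathfrak g$) and $S_b$ ($b\in\mathfrak{sl}_2$). Both algebras are simple, so on each $\beta$ is a multiple of the invariant form; this multiple is the level. Between the two, $[B,b]=0$, and an invariant pairing satisfies $\beta([B,B'],b)=\beta(B,[B',b])=0$, so it vanishes because $[\mathfrak g,\mathfrak g]=\mathfrak g$. Hence the two sets of currents commute.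

**Explicit currents.** Let $\{v_i\},\{v^i\}$ be bases of $V$ with $(v^i,v_j)=\delta_{ij}$. Then
$$u=\sum_iv_i(v^i,u)=\sum_i(u,v_i)v^i,\qquad\sum_iv_i\otimes v^i=\sum_i(-1)^{|i|}v^i\otimes v_i,\qquad\sum_i(v_i,v^i)=\sum_i(-1)^{|i|}=p . \tag{11}$$
For the middle identity, insert $v_i=\sum_j(v_i,v_j)v^j$ and $(v_i,v_j)=(-1)^{|j|}(v_j,v_i)$ (the form is even).

For $e,f\in E$ let $(e\cdot f)(g)=e\langle f,g\rangle+f\langle e,g\rangle$, an element of $\mathfrak{sp}(E)$. Then $S_{e\cdot f}=\sum_i:\!v_i^e(v^i)^f\!:$, since by (9) and (11) this acts on $u^g$ as $\sum_iv_i^e(v^i,u)\langle f,g\rangle+\sum_i(-1)^{|i|}(v^i)^f(v_i,u)\langle e,g\rangle=u^{e\langle f,g\rangle+f\langle e,g\rangle}$.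

For $v\in V_{\bar0}$ and homogeneous $w$ let $(v\wedge w)(u)=v(w,u)-w(v,u)$. It lies in $\mathfrak{osp}(V)$:
$$((v\wedge w)u,u')=(v,u')(w,u)-(w,u')(v,u),$$
$$(-1)^{|w||u|}(u,(v\wedge w)u')=(-1)^{|w||u|}\big[(u,v)(w,u')-(u,w)(v,u')\big]=(v,u)(w,u')-(w,u)(v,u'),$$
since $(u,v)\ne0$ forces $|u|=0$ and $(u,w)\ne0$ forces $|u|=|w|$. And
$$K_{v\wedge w}=:\!v^-w^+\!:-:\!v^+w^-\!: , \tag{12}$$
because by (9) the right side acts on $u^f$ as $(w,u)\,v\otimes\big(e_-\langle e_+,f\rangle-e_+\langle e_-,f\rangle\big)+(v,u)\,w\otimes\big(e_+\langle e_-,f\rangle-e_-\langle e_+,f\rangle\big)$, and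
$$e_-\langle e_+,f\rangle-e_+\langle e_-,f\rangle=f\qquad(f\in E). \tag{13}$$

**Levels.** Let $v,w$ have weights $\pm\epsilon_1$, $(v,w)=1$, and $h=v\wedge w$; so $hv=v$, $hw=-w$, $(h|h)=1$. By (10) and (12), $K_{h(1)}K_h=\langle v^-,w^+\rangle-\langle v^+,w^-\rangle=-2$: $\mathfrak g$ has level $-2$. For $H=\mathrm{diag}(1,-1)=-e_+\cdot e_-$ we have $S_H=-\sum:\!v_i^+(v^i)^-\!:$ and $S_{H(1)}S_H=-\sum(v_i,v^i)=-p$; since $\mathrm{tr}H^2=2$, $\mathfrak{sl}_2$ has level $k_1=-p/2$. Note $k_1+2=\frac{4-p}2\ne0$. As a small illustration, the same $\mathfrak{sl}_2$ computation for $V=\mathbb C^{1|0}$ gives one pair of bosons $v^\pm$ with $\mathfrak{sl}_2$ at level $-\frac12$.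

**Lemma 8.** $\omega_A=\omega_{\mathfrak g}+\omega_{\mathfrak{sl}_2}$ (Sugawara vectors of levels $-2$ and $-p/2$).

*Proof.* Let $\omega''=\omega_A-\omega_{\mathfrak g}-\omega_{\mathfrak{sl}_2}$. We show $\omega''_{(j)}u=0$ for all $u\in U$, $j\ge0$. This suffices: then $u_{(j)}\omega''=0$ for $j\ge0$ by skew-symmetry, so $\omega''$ is killed by all annihilation operators and lies in $\mathbb C1$, and having weight $2$ it is $0$.

**Step 1.** This step reduces to one vector. For $j\ge2$ the weight of $\omega''_{(j)}u$ is negative. The currents are primary of weight one for $\omega_A$, since $[L_1,x_{-1/2}]=(-\frac12+\frac12)x_{1/2}=0$. So their zero modes annihilate $\omega_A$, and also $\omega_{\mathfrak g}$ and $\omega_{\mathfrak{sl}_2}$, by invariance. Hence for each $j$ the set $\{u\in U:\omega''_{(j)}u=0\}$ is a $\mathfrak g\times\mathfrak{sl}_2$-submodule of the irreducible module $V\otimes E$, and it suffices to treat $v^+$ with $0\ne v\in V_{\bar0}$ and $j=0,1$.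

**Step 2.** This step computes the canonical tensors on $v^+$. Let $\sum_aT_a\otimes T^a$ be the canonical tensor of $\mathfrak g$: $\sum_a(B|T_a)T^a=B$ for all $B$. It is supersymmetric, and $\omega_{\mathfrak g}=\frac1{2(p-4)}\sum_a:\!K_{T_a}K_{T^a}\!:$. For an even rank-one operator $T=x(y,\cdot)$,
$$\mathrm{str}\,T=\sum_i(-1)^{|i|}(v^i,x)(y,v_i)=(-1)^{|x|}(y,x)=(x,y).$$
So for $v$ even and $|B|=|w|$, $\mathrm{str}(B(v\wedge w))=(Bv,w)-(Bw,v)$, and $(Bw,v)=-(-1)^{|w|}(w,Bv)=-(Bv,w)$. Thus $(B|v\wedge w)=(Bv,w)$; if $|B|\ne|w|$ both sides vanish. Hence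
$$\sum_aT_a\otimes T^av=\sum_i(v\wedge v_i)\otimes v^i, \tag{14}$$
because pairing the left factor with $B$ gives $Bv=\sum_i(Bv,v_i)v^i$ on both sides. The Casimir on $v$ is $\sum_i(v\wedge v_i)v^i=pv-\sum_iv_i(v,v^i)=(p-1)v$.

For $\mathfrak{sl}_2$ with the form $\mathrm{tr}_E(st)$, let $\sum_bt_b\otimes t^b$ be its canonical tensor. The trace of $g\mapsto x\langle y,g\rangle$ is $\langle y,x\rangle$, so $\mathrm{tr}(B(e\cdot f))=\langle f,Be\rangle+\langle e,Bf\rangle=2\langle f,Be\rangle$. Hence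
$$\sum_bt_b\otimes t^be_+=\tfrac12\big[(e_+\cdot e_+)\otimes e_--(e_+\cdot e_-)\otimes e_+\big], \tag{15}$$
because pairing with $B$ gives $\langle e_+,Be_+\rangle e_--\langle e_-,Be_+\rangle e_+=Be_+$ by (13). The Casimir on $e_+$ is $\frac12\big[(e_+\cdot e_+)e_--(e_+\cdot e_-)e_+\big]=\frac12(2+1)e_+=\frac32e_+$.

**Step 3.** This step treats $j=1$. Positive current modes kill $U$, so $L_0^{\mathfrak g}+L_0^{\mathfrak{sl}_2}$ has on $v^+$ the eigenvalue
$$\frac{p-1}{2(p-4)}+\frac{3/2}{4-p}=\frac{p-4}{2(p-4)}=\frac12 ,$$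
which is the $L_0^A$-eigenvalue.

**Step 4.** This step treats $j=0$. For a quadratic current $K$ and $\psi\in U$, $[K_i,\psi_j]=(K_0\psi)_{i+j}$ gives $K_{-1}\psi=K\cdot\psi+(K_0\psi)_{-3/2}1$, where $K\cdot\psi$ is the product in the polynomial superalgebra of $(-\frac12)$-modes. By (14), (12) and (15), as $v^\pm$ are even,
$$\sum_aK_{T_a,-1}K_{T^a,0}v^+=v^-\sum_iv_i^+(v^i)^+-v^+\sum_iv_i^-(v^i)^++(p-1)v^+_{-3/2}1,$$
$$\sum_bS_{t_b,-1}S_{t^b,0}v^+=\tfrac12\Big[v^-\sum_iv_i^+(v^i)^+-v^+\sum_iv_i^+(v^i)^-\Big]+\tfrac32v^+_{-3/2}1.$$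
By (11) and supercommutativity, $\sum v_i^-(v^i)^+=\sum(-1)^{|i|}(v^i)^-v_i^+=\sum v_i^+(v^i)^-$. So the first expression minus twice the second is $(p-4)v^+_{-3/2}1$. Since the canonical tensors are (super)symmetric, $L^{\mathfrak g}_{-1}v^+=\frac1{p-4}\sum K_{T_a,-1}K_{T^a,0}v^+$ and $L^{\mathfrak{sl}_2}_{-1}v^+=\frac1{k_1+2}\sum S_{t_b,-1}S_{t^b,0}v^+=\frac{-2}{p-4}\sum S_{t_b,-1}S_{t^b,0}v^+$. Hence $(L_{-1}^{\mathfrak g}+L_{-1}^{\mathfrak{sl}_2})v^+=v^+_{-3/2}1=L_{-1}^Av^+$. $\square$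

## 9. A BRST complex whose Euler characteristic is $X$

To extract $\mathfrak{sl}_2$-invariants "at all modes" we add a second $\mathfrak{sl}_2$ at level $s$, so that the total level is $-\frac p2+\frac{p-8}2=-4$, and ghosts of level $4$.

Let $e_a$ be a basis of $\mathfrak{sl}_2$, $[e_a,e_b]=f_{ab}^{\,c}e_c$, $\kappa_{ab}=\mathrm{tr}(e_ae_b)$; the Killing form is $4\kappa$. Let $J^{(1)}_a$ be the currents $S$ in $A$ (level $k_1=-\frac p2$) and $J_a^{(2)}$ those of $V_s(\mathfrak{sl}_2)$ (level $k_2=s$); $k_1+k_2=-4$. (For $p=8$, $V_s=\mathbb C$ and $J^{(2)}=0$.) Let $b_a,c^a$ be odd ghosts with $[b_a{}_\lambda c^b]=\delta_a^b$, of weights $1,0$, generating the algebra $\mathrm{Gh}$ with conformal vector $\omega^{gh}=:\!\partial c^ab_a\!:$. Ghost number: $c$ has $1$, $b$ has $-1$. Put $J_a=J_a^{(1)}+J_a^{(2)}$ and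
$$J_a^{gh}=-f_{ad}^{\,e}:\!c^db_e\!:,\quad J_a^{tot}=J_a+J_a^{gh},\quad\mathsf q=c^aJ_a-\tfrac12f_{ab}^{\,c}:\!c^ac^bb_c\!:\;=\;:\!c^a(J_a+\tfrac12J_a^{gh})\!:,\quad Q=\mathsf q_{(0)} .$$
By the Wick formula $J^{gh}_{a(0)}c^d=-f_{ae}^{\,d}c^e$ and $J^{gh}_{a(0)}b_d=f_{ad}^{\,e}b_e$. The $\lambda$-term of $[J_a^{gh}{}_\lambda J_b^{gh}]$ is $f_{bd}^{\,e}f_{ae}^{\,d}=4\kappa_{ab}$, so $J^{gh}$ has level $4$.

**Lemma 9.** (1) $[b_a{}_\lambda\mathsf q]=J_a^{tot}$ and $[J_a^{tot}{}_\lambda\mathsf q]=0$. (2) $Q^2=0$, $[Q,b_a]=J^{tot}_a$, $[Q,J_a^{tot}]=0$. (3) With $G=\frac1{2(k_1+2)}\kappa^{ab}(J_a^{(1)}-J_a^{(2)})b_b$: $\ QG=\omega^{(1)}+\omega^{(2)}+\omega^{gh}$.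

Here $\omega^{(i)}$ is the Sugawara vector of $J^{(i)}$, and in (2) the brackets with $Q$ mean the action of $Q$ on these vectors.

*Proof.* **Step 1.** This step proves (1). The term $c^bJ_b$ contributes $J_a$. From $-\frac12f_{bd}^{\,e}:\!c^bc^db_e\!:$ one gets $-\frac12f_{ad}^{\,e}:\!c^db_e\!:+\frac12f_{ba}^{\,e}:\!c^bb_e\!:=-f_{ad}^{\,e}:\!c^db_e\!:$; the integral terms vanish. This is the first formula. In the second, the $\lambda^0$-term vanishes by $\mathfrak{sl}_2$-equivariance. The $\lambda^1$-term receives $(k_1+k_2)\kappa_{ab}c^b$ from $c^bJ_b$. From $\frac12:\!c^bJ_b^{gh}\!:$ it receives $\frac12\cdot4\kappa_{ab}c^b$ and, from the integral, $\frac12\int_0^\lambda[(-f_{ae}^{\,b}c^e)_\mu J_b^{gh}]d\mu$. By skew-symmetry $[c^e{}_\mu J_b^{gh}]=f_{bd}^{\,e}c^d$, so the integral is $-\frac\lambda2f_{ae}^{\,b}f_{bd}^{\,e}c^d=\frac\lambda2f_{ae}^{\,b}f_{db}^{\,e}c^d=2\lambda\kappa_{ad}c^d$. The total is $\lambda(k_1+k_2+4)\kappa_{ab}c^b=0$.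

**Step 2.** This step proves (2). Skew-symmetry applied to (1) gives $Qb_a=J_a^{tot}$ and $QJ_a^{tot}=0$. Let $\mathsf y=\mathsf q_{(0)}\mathsf q$, so $Q^2=\frac12\mathsf y_{(0)}$. For $j\ge0$,
$$b_{a(j)}\mathsf y=(Qb_a)_{(j)}\mathsf q-\mathsf q_{(0)}(b_{a(j)}\mathsf q)=J^{tot}_{a(j)}\mathsf q-\delta_{j,0}QJ_a^{tot}=0 .$$
A vector killed by all $b_{a(j)}$, $j\ge0$, involves no modes of $c$, so it has ghost number $\le0$. As $\mathsf y$ has ghost number $2$, $\mathsf y=0$.

**Step 3.** This step proves (3). From $[J_a^{(i)}{}_\lambda\mathsf q]=c^b(f_{ab}^{\,e}J_e^{(i)}+\lambda k_i\kappa_{ab})$ and skew-symmetry, $QJ_a^{(i)}=f_{ba}^{\,e}c^bJ_e^{(i)}+k_i\kappa_{ab}\partial c^b$. Hence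
$$Q(\kappa^{ab}J_a^{(i)}b_b)=\kappa^{ab}f_{ca}^{\,e}:\!(c^cJ_e^{(i)})b_b\!:+k_i:\!\partial c^bb_b\!:+\kappa^{ab}:\!J_a^{(i)}J_b\!:-\kappa^{ab}f_{bd}^{\,e}J_a^{(i)}:\!c^db_e\!: .$$
We have $:\!(c^cJ_e)b_b\!:=J_e:\!c^cb_b\!:+\delta_b^c\,\partial J_e$, and $\kappa^{ab}f_{ba}^{\,e}=0$ by antisymmetry, so the reordering term drops out. The coefficient of $J_e^{(i)}:\!c^cb_b\!:$ is then $\kappa^{ab}f_{ca}^{\,e}-\kappa^{ea}f_{ac}^{\,b}=\kappa^{ab}f_{ca}^{\,e}+\kappa^{ea}f_{ca}^{\,b}=0$, by total antisymmetry of $f_{abc}$ (index lowered with $\kappa$). So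
$$Q(\kappa^{ab}J_a^{(i)}b_b)=2(k_i+2)\omega^{(i)}+\kappa^{ab}J_a^{(1)}J_b^{(2)}+k_i:\!\partial c^ab_a\!: .$$
Subtract $i=2$ from $i=1$. Since $k_2+2=-(k_1+2)$ and $k_1-k_2=2(k_1+2)$, this gives (3). $\square$

**Definition (the complex).** Let $L_0^{tot}=L_0^A+L_0^{(2)}+L_0^{gh}$, and let $\mathcal C^\bullet$ be the subspace of $A\otimes V_s(\mathfrak{sl}_2)\otimes\mathrm{Gh}$ on which $b_{a,0}=0=J^{tot}_{a,0}$, i.e.
$$\mathcal C^\bullet=\big(A\otimes V_s(\mathfrak{sl}_2)\otimes\Lambda(b_{a,-j},c^a_{-j}:j\ge1)\big)^{\mathfrak{sl}_2},$$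
graded by ghost number.

It is preserved by $Q$: for $y\in\mathcal C^\bullet$, $b_{a,0}Qy=J^{tot}_{a,0}y-Qb_{a,0}y=0$ and $J^{tot}_{a,0}Qy=QJ^{tot}_{a,0}y=0$. It is preserved by $G_0=G_{(1)}$, which anticommutes with the $b_{a,0}$ and commutes with $J_{a,0}^{tot}$, because $J^{tot}_{a(0)}G=0$ by equivariance. And it is preserved by $\hat{\mathfrak g}$, which acts on $A$ and commutes with $Q$ and the $J_a^{tot}$. The eigenspaces of $L_0^{tot}$ on it are finite-dimensional. We use only the parity of $A$ (the ghosts enter through the ghost number); $Q$ preserves it, and it equals the $\delta_j$-content mod $2$ of the weight. Counting invariants as in Section 2, the letters of $A$ give the last product in (2), and the ghosts, with sign $(-1)^i$ in ghost number $i$, give $\prod_j(1-q^j)^2(1-z^2q^j)^2(1-z^{-2}q^j)^2$. So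
$$\sum_i(-1)^i\,\mathrm{str}_{\mathcal C^i}\,q^{L_0^{tot}}e^h=X. \tag{16}$$

One might try to prove that the cohomology of $\mathcal C^\bullet$ is $V_{-2}(\mathfrak g)$ in degree $0$. We do not need to know the cohomology at all: Lemma 4 asks only for properties of the Euler characteristic.

**Lemma 10.** The weights of $\mathcal C^\bullet$ (with $D=-L_0^{tot}$) lie in $k\Lambda_0-\hat Q_+$; in particular $X\in\mathcal E$. $X$ is $s_\theta$-invariant, and $RX\in\mathcal S$.

*Proof.* **Step 1.** This step bounds the weights; it is here that taking invariants matters. Call a creation operator of weight $e^\mu q^\rho$ a letter $(\mu,\rho)$. Before taking invariants, the space is, as a graded $\mathfrak{sl}_2$-module, a sum of pieces of fixed letter content ($V_s(\mathfrak{sl}_2)$ being a quotient of the symmetric algebra on its triplet letters $J^{(2)}_{-j}$). Each piece is a subquotient of $\mathrm{Sym}^a(\mathbb C^2)\otimes(\mathbb C^2)^{\otimes N'}\otimes(\mathbb C^3)^{\otimes T}$.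 Here $a$ is the number of letters $(\epsilon_1,\frac12)$, $N'$ is the number of other doublet letters $(\mu,\rho)$, and $T$ is the number of triplet letters $b_{-j},c_{-j},J_{-j}^{(2)}$, of weight $q^j$, $j\ge1$. Invariants require that $\mathrm{Sym}^a(\mathbb C^2)$ occurs in the other factor, so $a\le N'+2T$ and $a\equiv N'$ mod $2$.

Let $\eta=\frac12\delta-\epsilon_1$ and $\zeta=\frac12\delta-\epsilon_2$; then $\eta+\zeta=\alpha_0$ and $2\zeta=\alpha_0+\alpha_1$. By (3), and since $\delta=\alpha_0+\theta\in\hat Q_+$: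

* $\mu\ne\epsilon_1$: $\rho\delta-\mu-\zeta=(\rho-\frac12)\delta+(\epsilon_2-\mu)\in\hat Q_+$;
* $\mu=\epsilon_1$, $\rho\ge\frac32$: $\rho\delta-\epsilon_1-\zeta=(\rho-\frac32)\delta+\alpha_0+2\epsilon_2\in\hat Q_+$;
* triplets: $j\delta-2\zeta=(j-1)\delta+2\epsilon_2\in\hat Q_+$.

So $k\Lambda_0$ minus the total weight lies in
$$a\eta+(N'+2T)\zeta+\hat Q_+=a\alpha_0+\tfrac{N'+2T-a}2(\alpha_0+\alpha_1)+\hat Q_+\subset\hat Q_+ .$$

**Step 2.** This step gives the symmetry. $s_\theta$ fixes $\delta$ and permutes the weights of $V$ ($\epsilon_1\leftrightarrow-\epsilon_2$, $\epsilon_2\leftrightarrow-\epsilon_1$, the others fixed), preserving parity, so (2) is $s_\theta$-invariant.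

**Step 3.** This step places $RX$ on the shell. By Lemma 9(3) and Lemma 8, on $\mathcal C^\bullet$
$$N:=[Q,G_0]=L_0^{(1)}+L_0^{(2)}+L_0^{gh}=L_0^{tot}-L_0^{\mathfrak g}.$$
It commutes with $Q$ (as $Q^2=0$), with $G_0$ (a weight-zero mode) and with $\hat{\mathfrak g}$. It preserves the finite-dimensional weight spaces, so $\mathcal C^\bullet$ is the sum of generalized $N$-eigenspaces. Where the eigenvalue is nonzero, $N$ is invertible, and $Qy=0$ implies $y=NN^{-1}y=Q(G_0N^{-1}y)$; so these parts are acyclic and contribute $0$ to $X$ at every weight (weight spaces are finite-dimensional, with finitely many $i$, and $Q$ preserves weight and parity). Hence $X=\sum_i(-1)^i\mathrm{sch}\,\mathcal C^i_{(0)}$, where $\mathcal C^i_{(0)}$ is the generalized $0$-eigenspace. By Step 1 it lies in $\mathcal O'$, and on it $\Omega=L_0^{\mathfrak g}+D=-N$ is locally nilpotent. Apply Lemma 3 to each $i$. $\square$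

## 10. The value of $(1-t)X$ at $t=1$

**Lemma 11.** $(RX)|_{t=1}=K^{-1}\chi^{(s)}(w)$.

*Proof.* **Step 1.** This step isolates the letters that become singular at $t=1$. By Lemma 10, $(1-t)X=P^{-1}\cdot RX\in\mathcal P$, so it can be specialized. In the variables $q,\tau,w$ of Section 7, the letters $(\epsilon_1,\frac12),(\epsilon_2,\frac12)$ have weights $\tau w^{\pm1}z^{\pm1}$. All other letters have positive $q$-exponent: $q^j\tau w^{\pm1}z^{\pm1}$ (from $(\epsilon_{1,2},j+\frac12)$) and $q^j\tau^{-1}w^{\pm1}z^{\pm1}$ (from $(-\epsilon_{1,2},j-\frac12)$), $j\ge1$; $q^{j-\frac12}e^\mu z^{\pm1}$ with $\mu\in\mathrm{wt}V'$; and the triplets. So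
$$X=\mathrm{CT}_z\Big[\tfrac12(1-z^2)(1-z^{-2})\frac{B(\tau,w,z)}{\prod_{\pm,\pm}(1-\tau w^{\pm1}z^{\pm1})}\Big],\qquad B=\sum_dB_dq^d ,$$
with each $B_d$ a Laurent polynomial in $\tau,w,z,e^\mu$, symmetric under $z\mapsto z^{-1}$. This is a regrouping of monomials: given the new exponents of $q$ and $\tau$, the old exponent of $q$ is determined, so only finitely many letter contents are involved.

**Step 2.** This step removes the pole. Let $\chi_l$ be the character of the $(l+1)$-dimensional $\mathfrak{sl}_2$-module. Cauchy's identity for the variables $\tau w^{\pm1}$ and $z^{\pm1}$, with the partitions $(l+r',r')$ and $s_{(l+r',r')}(\tau w,\tau w^{-1})=\tau^{l+2r'}\chi_l(w)$, gives after summing over $r'$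
$$\frac{1-\tau^2}{\prod_{\pm,\pm}(1-\tau w^{\pm1}z^{\pm1})}=\sum_{l\ge0}\tau^l\chi_l(w)\chi_l(z).$$
Since $t=\tau^2$, the $q^d$-coefficient of $(1-t)X$ is $\sum_l\tau^l\chi_l(w)\,\mathrm{CT}_z[\frac12(1-z^2)(1-z^{-2})\chi_l(z)B_d]$. As $B_d$ is a finite combination of the $\chi_{l'}(z)$, only finitely many $l$ contribute, and the coefficient is a Laurent polynomial in $\tau$.

**Step 3.** This step sets $t=1$. A monomial in $q,w,e^\mu$ determines a class, i.e. one $u$-monomial, so setting $t=1$ in $\mathcal P$ is the same as setting $\tau=1$ here. Write $B_d(1,w,z)=\sum_l\beta_l(w)\chi_l(z)$. By orthonormality of the $\chi_l$, Step 2 at $\tau=1$ yields $\sum_l\beta_l(w)\chi_l(w)$. Hence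
$$\big((1-t)X\big)|_{t=1}=B(1,w,z)|_{z=w}.$$

**Step 4.** This step evaluates $B$ at $\tau=1$, $z=w$. The four monomials $w^{\pm1}z^{\pm1}$ become $w^2,1,1,w^{-2}$, and they occur for $+\epsilon_{1,2}$ and for $-\epsilon_{1,2}$. So these letters give $\prod_{j\ge1}(1-q^j)^{-4}(1-w^2q^j)^{-2}(1-w^{-2}q^j)^{-2}$, while the ghosts give $\prod_{j\ge1}(1-q^j)^2(1-w^2q^j)^2(1-w^{-2}q^j)^2$. Hence
$$\big((1-t)X\big)|_{t=1}=\chi^{(s)}(w)\prod_{j\ge1}(1-q^j)^{-2}\prod_{j\ge1}\prod_{\mu\in\mathrm{wt}V'}\prod_\pm(1-q^{j-\frac12}e^\mu w^{\pm1})^{-\sigma(\mu)} .$$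
Multiplying by (8), since $RX=P\cdot(1-t)X$,
$$(RX)|_{t=1}=\chi^{(s)}(w)\prod_{j\ge1}(1-q^j)^{\mathrm{rk}\,\mathfrak g}\,D_0\prod_{j,\mu,\pm}(1-q^{j-\frac12}e^\mu w^{\pm1})^{\sigma(\mu)}=K^{-1}\chi^{(s)}(w).\qquad\square$$

## 11. The formula for $V_{-2}(\mathfrak{osp}(m|n))$

*Proof of Theorem A.* Let $Y=\mathrm{sch}V_{-2}(\mathfrak g)-X$, with $q^{L(0)}$ and without the prefactor. Then $Y\in\mathcal E$, and we check the three conditions of Lemma 4.

(i) $RY\in\mathcal S$: for $V_{-2}(\mathfrak g)$ this is Lemma 3, as noted at the end of Section 3; for $X$ it is Lemma 10.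

(ii) $Y$ is $s_\theta$-invariant: for $V_{-2}(\mathfrak g)$ because $\mathfrak{so}(m)$ acts locally finitely; for $X$ by Lemma 10.

(iii) $(RY)|_{t=1}=K^{-1}\chi^{(s)}(w)-K^{-1}\chi^{(s)}(w)=0$ by Lemmas 7 and 11.

So $Y=0$. Since $\mathrm{sdim}\,\mathfrak g=\frac{p(p-1)}2$, the central charge is $\frac{k\,\mathrm{sdim}\,\mathfrak g}{k+h^\vee}=-\frac{p(p-1)}{p-4}=c$, and the supercharacter is $q^{-c/24}X$. $\square$

With Theorem A, Corollaries B and C hold by the deductions in Section 2. Explicitly, for $p=8$ we have $s=0$, $\chi^{(0)}=1$, $c=-14$, and for every even $n\ge0$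
$$\mathrm{sch}[V_{-2}(\mathfrak{osp}(n+8|n))]=q^{7/12}\,\mathrm{CT}_z\Big[\tfrac12(1-z^2)(1-z^{-2})\prod_{j\ge1}\frac{(1-q^j)^2(1-z^2q^j)^2(1-z^{-2}q^j)^2}{(1-zq^{j-1/2})^8(1-z^{-1}q^{j-1/2})^8}\Big]=\mathrm{ch}[V_{-2}(\mathfrak{so}(8))].$$
So the conjecture is true for every even $n\ge0$, and by the computation in Section 2 both sides begin $q^{7/12}(1+28q+329q^2+\cdots)$; there are no half-integral powers inside the bracket's expansion, because $-1\in SL_2$ acts by $-1$ on products of an odd number of doublet letters.
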